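# Hopf orders and extensions of semisimple Hopf algebras: a counterexample in dimension 96

All Hopf algebras are finite-dimensional. We write $\Delta,\varepsilon,S$ for comultiplication, counit and antipode, and $\Delta(h)=h_{(1)}\otimes h_{(2)}$. A number field is a finite extension $K$ of $\mathbb Q$ contained in $\mathbb C$, and a number ring is the ring of integers $R$ of a number field.

## 1. Hopf orders over number rings

**Definition (Hopf order).** Let $H_K$ be a Hopf algebra over a number field $K$ with ring of integers $R$. A Hopf order of $H_K$ over $R$ is an $R$-subalgebra $X\subseteq H_K$ with $\Delta(X)\subseteq X\otimes_R X$, $\varepsilon(X)\subseteq R$, $S(X)\subseteq X$, such that $X$ is finitely generated and projective as an $R$-module and the natural map $X\otimes_R K\to H_K$ is an isomorphism.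

Since $X$ is projective, hence flat, $X\otimes_RX$ sits inside $H_K\otimes_KH_K$, so the condition on $\Delta$ makes sense.

**Example.** Let $G$ be a finite group. Then $\mathbb ZG$ is a Hopf order of $\mathbb QG$, and the $\mathbb Z$-valued functions form a Hopf order of the function algebra $\mathbb Q^G$. One Hopf algebra may have several orders. For $C_2=\{1,t\}$ put $p=\frac{1-t}{2}$. Then $\mathbb Z(1-p)+\mathbb Zp$ is a Hopf order of $\mathbb QC_2$ strictly larger than $\mathbb ZC_2$: indeed $p^2=p$, $\Delta(p)=p\otimes(1-p)+(1-p)\otimes p$, $\varepsilon(p)=0$, $S(p)=p$. Over $R=\mathbb Z[\sqrt2]$ there is an order in between, namely $R+R\tau$ with $\tau=\frac{t-1}{\sqrt2}$. From $t=1+\sqrt2\,\tau$ we get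
$$\tau^2=-\sqrt2\,\tau,\qquad \Delta(\tau)=\tau\otimes1+1\otimes\tau+\sqrt2\,\tau\otimes\tau,\qquad \varepsilon(\tau)=0,\qquad S(\tau)=\tau .$$
By contrast $\mathbb Z+\mathbb Z\,y$ with $y=\frac{t-1}{3}$ is not even a ring, because $y^2=-\frac23y$.

**Definition (complex Hopf algebras).** A complex Hopf algebra $H$ admits a Hopf order over a number ring if there are a number field $K$ with ring of integers $R$, a Hopf algebra $H_K$ over $K$ with $H_K\otimes_K\mathbb C\cong H$ as Hopf algebras, and a Hopf order of $H_K$ over $R$.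

**Example.** The choice of $H_K$ is part of the data. The Hopf algebra $\mathbb C[C_3]$ is isomorphic to $\mathbb C^{\hat C_3}$, where $\hat C_3\cong C_3$ is the character group. So both $\mathbb Q[C_3]$ and $\mathbb Q^{C_3}$ are rational forms of it, and they differ already as algebras: $\mathbb Q[C_3]\cong\mathbb Q\times\mathbb Q(e^{2\pi i/3})$. A proof that no Hopf order exists must deal with all forms at once.

We use three textbook facts.

**Fact 1.** Let $T$ be an $R$-algebra that is finitely generated as an $R$-module. Every element of $T$ is a root of a monic polynomial over $R$. Hence if $T$ acts $R$-linearly on a finite-dimensional complex vector space, the eigenvalues and the trace of each element of $T$ are algebraic integers.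

**Fact 2.** A finitely generated torsion-free module over a Dedekind domain $R$ (such as a number ring) is projective; over $\mathbb Z$ it is free. If $P$ is finitely generated projective, there are $x_i\in P$ and $f_i\in\mathrm{Hom}_R(P,R)$, finitely many, with $x=\sum_if_i(x)x_i$ for all $x\in P$ (a dual basis).

**Fact 3.** An element $\alpha$ of a number field is an algebraic integer if and only if $v(\alpha)\ge0$ for all valuations $v$ attached to the prime ideals. For primes above $2$ we normalize $v(2)=1$. A rational algebraic integer is an integer.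

## 2. Normal Hopf subalgebras and short exact sequences

**Definition (normal, exact).** A Hopf subalgebra $A\subseteq H$ is normal if $h_{(1)}\,x\,S(h_{(2)})\in A$ and $S(h_{(1)})\,x\,h_{(2)}\in A$ for all $h\in H$, $x\in A$. A sequence $\mathbb C\to A\to H\to B\to\mathbb C$ is a short exact sequence if $A\to H$ is an injective Hopf algebra map (we view $A$ as a Hopf subalgebra), $A$ is normal in $H$, and $H\to B$ is a surjective Hopf algebra map inducing an isomorphism $H/HA^+\cong B$, where $A^+=\ker(\varepsilon|_A)$.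

**Example.** Let $N\lhd G$ be finite groups. Then $\mathbb C\to\mathbb CN\to\mathbb CG\to\mathbb C[G/N]\to\mathbb C$ is exact. For $h=g\in G$ the two adjoint actions are $x\mapsto gxg^{-1}$ and $x\mapsto g^{-1}xg$, which preserve $\mathbb CN$. The kernel of $\pi:\mathbb CG\to\mathbb C[G/N]$ is $\mathbb CG(\mathbb CN)^+$: an element killed by $\pi$ has coefficient sum $0$ on each coset, and if $\sum_{x\in N} a_{gx}=0$ then $\sum_xa_{gx}\,gx=\sum_xa_{gx}\,g(x-1)$. The other inclusion is clear.

## 3. Twisting a group algebra by a Klein four-group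

**Definition (twist).** Let $H$ be a Hopf algebra. A twist is an invertible $J\in H\otimes H$ with $(\varepsilon\otimes\mathrm{id})(J)=1=(\mathrm{id}\otimes\varepsilon)(J)$ and
$$(J\otimes1)(\Delta\otimes\mathrm{id})(J)=(1\otimes J)(\mathrm{id}\otimes\Delta)(J).$$
The twisted bialgebra $H^J$ is the algebra $H$ with the same counit and with $\Delta_J(h)=J\Delta(h)J^{-1}$.

It is a bialgebra: $\Delta_J$ is an algebra map, the counit axiom follows by applying $\varepsilon$ to one leg of $J\Delta(h)J^{-1}$, and $(\Delta_J\otimes\mathrm{id})\Delta_J(h)$ and $(\mathrm{id}\otimes\Delta_J)\Delta_J(h)$ are the conjugates of $\Delta^{(3)}(h)$ by the two sides of the displayed identity.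

**Example (the twist of these notes).** Let $M=\langle s\rangle\times\langle t\rangle\cong C_2\times C_2$ and
$$J=1\otimes\tfrac{1+t}2+s\otimes\tfrac{1-t}2=1\otimes1-\tfrac12(s-1)\otimes(t-1)\in\mathbb QM\otimes\mathbb QM .$$
For a finite group $G\supseteq M$ we study $(\mathbb CG)^J$. If $G$ is abelian then $\Delta_J=\Delta$ and nothing changes.

**Weights.** The purpose of this step is a notation that makes all computations in $\mathbb CM^{\otimes n}$ mechanical. Let $\hat M=\{\varphi_{ij}:i,j\in\mathbb F_2\}$ with $\varphi_{ij}(s)=(-1)^i$, $\varphi_{ij}(t)=(-1)^j$, and let $e_\varphi=\frac14\sum_{m\in M}\varphi(m)m$. These are orthogonal idempotents with sum $1$, and $m=\sum_\varphi\varphi(m)e_\varphi$. Identify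
$$\sum f(\varphi_1,\dots,\varphi_n)\,e_{\varphi_1}\otimes\cdots\otimes e_{\varphi_n}\ \longleftrightarrow\ f:\hat M^n\to\mathbb C,$$
and call $f$ the weight. Products of elements are pointwise products of weights. Since $\Delta(e_\varphi)=\sum_{\alpha\beta=\varphi}e_\alpha\otimes e_\beta$, applying $\Delta$ to a tensor factor replaces the corresponding variable by a product of two new ones. Since $\varepsilon(e_\varphi)=\delta_{\varphi,1}$, applying $\varepsilon$ sets a variable equal to $1$. Multiplying two factors together restricts to the diagonal, and $S$ is the identity on $\mathbb CM$ because $m^{-1}=m$.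

Write $\varphi_a=\varphi_{i_aj_a}$ for the $a$-th variable. The weight of $J$ is $1$ if $j_2=0$ and $(-1)^{i_1}$ if $j_2=1$, that is,
$$J\leftrightarrow(-1)^{i_1j_2}.$$

**Lemma 3.1.** $J$ is a twist with $J^2=1$. Put $U=\frac{1+t}2+s\frac{1-t}2$. Then $U^2=1$, and $(\mathbb CG)^J$ is a Hopf algebra with antipode $S_J(h)=US(h)U^{-1}$. The iterated comultiplication with values in $n$ tensor factors is
$$\Delta_J^{(n)}(h)=\mathcal J_n\,\Delta^{(n)}(h)\,\mathcal J_n^{-1},\qquad \mathcal J_n\leftrightarrow(-1)^{\sum_{a<b}i_aj_b}.$$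

*Proof.* The weight of $J$ takes values $\pm1$, so $J^2=1$. Setting $\varphi_1=1$ or $\varphi_2=1$ gives weight $1$. The element $(J\otimes1)(\Delta\otimes\mathrm{id})(J)$ has weight $(-1)^{i_1j_2}(-1)^{(i_1+i_2)j_3}$, and $(1\otimes J)(\mathrm{id}\otimes\Delta)(J)$ has weight $(-1)^{i_2j_3}(-1)^{i_1(j_2+j_3)}$. Both equal $(-1)^{i_1j_2+i_1j_3+i_2j_3}$.

For the antipode, write $J=\sum J^{(1)}\otimes J^{(2)}$ and $J^{-1}=\sum c\otimes d$. Then $U=\sum J^{(1)}S(J^{(2)})$ has weight $(-1)^{ij}$, so $U^2=1$. Since $S$ is anti-multiplicative and $J^{-1}J=1\otimes 1$,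
$$\sum c\,U\,S(d)=\sum cJ^{(1)}S(J^{(2)})S(d)=\sum cJ^{(1)}S(dJ^{(2)})=1 .$$
With $\Delta(h)=h_1\otimes h_2$ untwisted, the convolution product $\mathrm{id}*S_J$ with respect to $\Delta_J$ sends $h$ to
$$\sum J^{(1)}h_1c\cdot U\,S(J^{(2)}h_2d)\,U^{-1}=\sum J^{(1)}h_1\Big(\sum cUS(d)\Big)S(h_2)S(J^{(2)})U^{-1}=\varepsilon(h)\,UU^{-1}=\varepsilon(h).$$
So $S_J$ is a right convolution inverse of $\mathrm{id}$. In a finite-dimensional algebra a right inverse is two-sided, so $S_J$ is the antipode.

For the last claim, $\mathcal J_1=1$, and from $\Delta_J^{(n+1)}=(\Delta_J\otimes\mathrm{id})\Delta_J^{(n)}$ we get $\mathcal J_{n+1}=(J\otimes1)(\Delta\otimes\mathrm{id})(\mathcal J_n)$. Starting from $(-1)^{\sum_{a<b}i_aj_b}$ in $n$ variables, rename the variables $\varphi_2,\dots,\varphi_n$ as $\varphi_3,\dots,\varphi_{n+1}$, replace $\varphi_1$ by $\varphi_1\varphi_2$, and multiply by $(-1)^{i_1j_2}$. The exponent becomes $i_1j_2+(i_1+i_2)\sum_{b\ge3}j_b+\sum_{3\le a<b}i_aj_b=\sum_{a<b}i_aj_b$ in $n+1$ variables. $\square$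

**The family $H(m,n)$.** For $m\ge1$ let $D_m=\langle r,s\mid r^m=s^2=1,\ srs=r^{-1}\rangle$, of order $2m$. In $D_m\times D_n$ write $r,s$ for the generators of the first factor and $r',t$ for those of the second. Put $M=\langle s\rangle\times\langle t\rangle$ and
$$H(m,n)=(\mathbb C[D_m\times D_n])^J .$$
We shall often use $r^ksr^{-k}=r^{2k}s$ and $r'^lt\,r'^{-l}=r'^{2l}t$.

## 4. Extensions with Hopf orders at both ends

Now we can ask the question, which comes from Juan Cuadra and Ehud Meir, "Non-existence of Hopf orders for a twist of the alternating and symmetric groups", arXiv:1804.01121 (2018). Let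
$$\mathbb C\to A\to H\to B\to\mathbb C$$
be a short exact sequence of semisimple Hopf algebras over $\mathbb C$, and suppose that $A$ and $B$ admit Hopf orders over number rings. Must $H$ admit a Hopf order over some number ring?

Some cases are immediate. If $H=\mathbb CG$ or $H=\mathbb C^G$, the orders $\mathbb ZG$ and $\mathbb Z^G$ exist, whatever $A$ and $B$ are. If $H=A\otimes B$, extend scalars so that the orders $X$ of $A$ and $Y$ of $B$ live over the same number ring $R$; then $X\otimes_RY$ is an order of $H$. So a counterexample must be neither a group algebra, nor a function algebra, nor a tensor product of the two ends.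

Next we try twists. If $m,n\le2$ then $D_m\times D_n$ is abelian, $\Delta_J=\Delta$, and $H(m,n)$ is a group algebra. For $H(3,1)$ we have $G=D_3\times\{1,t\}$, and $\mathbb ZG$ does not contain the coefficient $\frac12$ of $J$; but the larger order $\mathbb ZD_3\otimes(\mathbb Z\frac{1+t}2+\mathbb Z\frac{1-t}2)$ of $\mathbb QG$ contains both legs of $J=1\otimes1+(s-1)\otimes\frac{1-t}2$, and Lemma 5.1 below shows that it is an order of the twisted Hopf algebra. Already for $H(3,3)$ the lattice $\mathbb ZG$ fails badly. Take $g=(r,r')$. Then $M\cap gMg^{-1}=1$, so the $16$ products $mgm'$ ($m,m'\in M$) are distinct, and from $J=\frac12(1\otimes1+1\otimes t+s\otimes1-s\otimes t)$ we get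
$$\Delta_J(g)=J(g\otimes g)J=\tfrac14\sum\pm\,aga'\otimes bgb'\qquad(a,a'\in\{1,s\},\ b,b'\in\{1,t\}),$$
$16$ distinct elements of $G\times G$ with coefficients $\pm\frac14$. Whether a cleverer lattice exists is the point of what follows. The answers are these.

**Theorem 1.** Let $G=D_3\times D_8$, $N=D_3\times\langle r'^2,t\rangle\cong D_3\times D_4$. Then
$$\mathbb C\to A=(\mathbb CN)^J\to H=(\mathbb CG)^J\to B=\mathbb C[G/N]\cong\mathbb C[C_2]\to\mathbb C$$
is a short exact sequence of semisimple Hopf algebras. $A$ and $B$ admit Hopf orders over $\mathbb Z$, but $H=H(3,8)$ admits no Hopf order over any number ring.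

Here $\dim H=96$ and $\dim A=48$. So the answer to the question is no.

**Theorem 2.** $H(m,n)$ admits a Hopf order over some number ring if and only if $m\in\{1,2,4\}$, or $n\in\{1,2,4\}$, or $m=n=8$.

**Theorem 3.** The sequence $\mathbb C\to B^*\to H^*\to A^*\to\mathbb C$, with the Hopf algebras of Theorem 1, is also a counterexample. So the answer remains "no" even if the kernel is required to be a central Hopf subalgebra isomorphic to $\mathbb C[C_2]$.

## 5. Orders from normal elementary abelian subgroups

The aim of this section is to produce the order of $A$, and then to see what happens when one tries to extend it to $H$.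

**Lemma 5.1.** If $\Lambda$ is a Hopf order of $KG$ (usual structure) over $R$ and $J\in\Lambda\otimes_R\Lambda$, then $\Lambda$ is a Hopf order of $(KG)^J$.

*Proof.* Only $\Delta$ and $S$ change. Since $J^{-1}=J\in\Lambda\otimes\Lambda$, we have $\Delta_J(\Lambda)=J\Delta(\Lambda)J^{-1}\subseteq\Lambda\otimes\Lambda$. Since $S(\Lambda)\subseteq\Lambda$, also $U=\sum J^{(1)}S(J^{(2)})\in\Lambda$, and $U^{-1}=U$. So $S_J(\Lambda)\subseteq\Lambda$. $\square$

**Proposition 5.2.** Let $G_1,G_2$ be finite groups with involutions $s\in G_1$, $t\in G_2$. If $t$ lies in a normal elementary abelian $2$-subgroup $Q$ of $G_2$, then $(\mathbb Q[G_1\times G_2])^J$ has a Hopf order over $\mathbb Z$. The same holds if $s$ lies in such a subgroup of $G_1$.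

*Proof.* We enlarge $\mathbb ZG_2$ by all the idempotents of $\mathbb QQ$; this makes $\frac{1-t}2$ integral, and normality of $Q$ keeps the result a ring. For $\varphi\in\hat Q$, which has values $\pm1$, let $e^Q_\varphi=|Q|^{-1}\sum_{q\in Q}\varphi(q)q$, and let
$$\Gamma=\sum_{\varphi\in\hat Q,\ d\in G_2}\mathbb Z\,e^Q_\varphi d .$$
Because $Q$ is normal, $d\,e^Q_\psi d^{-1}=e^Q_{{}^d\psi}$ with ${}^d\psi(q)=\psi(d^{-1}qd)$. Hence $e^Q_\varphi d\cdot e^Q_\psi d'=e^Q_\varphi e^Q_{{}^d\psi}dd'$ is either $0$ or $e^Q_\varphi dd'$. As $1=\sum_\varphi e^Q_\varphi$, $\Gamma$ is a ring containing $G_2$. It is finitely generated and torsion-free over $\mathbb Z$, hence free, and it spans $\mathbb QG_2$. Moreover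
$$\Delta(e^Q_\varphi d)=\sum_\alpha e^Q_\alpha d\otimes e^Q_{\varphi\alpha^{-1}}d,\qquad S(e^Q_\varphi d)=d^{-1}e^Q_{\varphi^{-1}}\in\Gamma,\qquad\varepsilon(e^Q_\varphi d)\in\{0,1\}.$$
So $\Gamma$ is a Hopf order of $\mathbb QG_2$, and $\Lambda=\mathbb ZG_1\otimes\Gamma$ is a Hopf order of $\mathbb Q[G_1\times G_2]$. Since $t=\sum_\varphi\varphi(t)e^Q_\varphi$, we have $\frac{1-t}2=\sum_{\varphi(t)=-1}e^Q_\varphi\in\Gamma$. Therefore $J=1\otimes1+(s-1)\otimes\frac{1-t}2\in\Lambda\otimes\Lambda$, and Lemma 5.1 applies. In the second case enlarge $\mathbb ZG_1$ instead and use $J=1\otimes1+\frac{1-s}2\otimes(t-1)$. $\square$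

**The order of $A$.** In $\langle r'^2,t\rangle\cong D_4$ the subgroup $Q=\{1,t,r'^4,r'^4t\}$ is elementary abelian, and it is normal because $r'^2t\,r'^{-2}=r'^4t$. Proposition 5.2 with $G_1=D_3$, $G_2=\langle r'^2,t\rangle$ gives a Hopf order $\Lambda_A=\mathbb ZD_3\otimes\Gamma$ of $(\mathbb QN)^J$ over $\mathbb Z$.

**Trying to extend it to $H$.** Since $\mathbb CG=\mathbb CN\oplus\mathbb CN\,r'$, the natural attempt is to enlarge $\Lambda_A$ until it is stable under conjugation by $r'$, and then adjoin $r'$. This stops at a precise point. Suppose $T\subseteq\mathbb CG$ is a subring, finitely generated as a module over a number ring $R\subseteq T$, containing $\Lambda_A$ and stable under conjugation by $r'$. In $T$ lie $\frac{1-t}2$ and its conjugate $\frac{1-r'^2t}2$, hence their product $y=\frac14(1-t-r'^2t+r'^{-2})$, where we used $t\,r'^2t=r'^{-2}$. Let $G$ act through $D_8$ on $\mathbb C^2$ by $r'=\mathrm{diag}(\xi,\xi^{-1})$, $\xi=e^{2\pi i/8}$, with $t$ swapping the basis vectors. Then $\mathrm{Tr}(t)=\mathrm{Tr}(r'^2t)=0$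 and $\mathrm{Tr}(r'^{-2})=\xi^{-2}+\xi^2=0$, so
$$\mathrm{Tr}(y)=\tfrac14\cdot2=\tfrac12,$$
contradicting Fact 1.

So this particular order of $A$ does not extend in this way. That is far from a proof that $H$ has no Hopf order: an order of $H$ might meet $A$ in something else, it need not be stable under conjugation by $r'$, and it may belong to another form $H_K$. We need elements that are forced to lie in every Hopf order.

## 6. Elements forced into every Hopf order

Let $X$ be a Hopf order over $R$ of $H_K$, where $H_K\otimes_K\mathbb C\cong H$; we identify $H=H_K\otimes_K\mathbb C$.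

**Lemma 6.1.** If $z\in X^{\otimes n}$ and $W$ is a finite-dimensional $H^{\otimes n}$-module, then $\mathrm{Tr}_W(z)$ is an algebraic integer.

*Proof.* $X^{\otimes n}\subseteq H_K^{\otimes n}$ is a ring that is finitely generated as an $R$-module. Apply Fact 1. $\square$

So a nonexistence proof needs an explicit element of $X^{\otimes n}$ with a non-integral trace. The next lemma supplies elements of $X$: the characters of the dual algebra. For example, if $H=\mathbb CG$, then $H^*=\mathbb C^G$, its simple modules are the evaluations at $g\in G$, and the corresponding elements $c$ are the group elements themselves.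

**Lemma 6.2.** Let $W$ be a simple $H^*$-module, and let $c\in H$ be defined by $\xi(c)=\mathrm{Tr}_W(\xi)$ for $\xi\in H^*$. After replacing $K$ by a finite extension $K'$ and $X$ by $X\otimes_RR'$ ($R'$ the ring of integers of $K'$), we have $c\in X$.

*Proof.*

**Step 1: $c$ has coordinates in a number field.** Let $\overline{\mathbb Q}\subseteq\mathbb C$ be the algebraic numbers, and let $\mathcal A=H_K^*\otimes_K\overline{\mathbb Q}$ have radical $\mathfrak r$. Since $\overline{\mathbb Q}$ is algebraically closed, $\mathcal A/\mathfrak r\cong\prod_iM_{d_i}(\overline{\mathbb Q})$. Then $H^*=\mathcal A\otimes_{\overline{\mathbb Q}}\mathbb C$ has the nilpotent ideal $\mathfrak r\otimes\mathbb C$, which acts as zero on simple modules, and the quotient is $\prod_iM_{d_i}(\mathbb C)$. So $W$ comes from a simple $\mathcal A$-module. The matrices by which a $K$-basis of $H_K^*$ acts on that module have finitely many entries, all algebraic; let $K'$ be generated over $K$ by them. Then $\mathrm{Tr}_W(H^*_{K'})\subseteq K'$, where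 $H_{K'}=H_K\otimes_KK'$. So $c$ is a $K'$-linear functional on $H_{K'}^*$, that is, $c\in H_{K'}$.

**Step 2: the dual lattice is a ring, so it has integral traces.** The module $X'=X\otimes_RR'$ is finitely generated projective over $R'$. It embeds in $X\otimes_RK'=H_{K'}$, and it is a Hopf order of $H_{K'}$. Let
$$X'^*=\{\xi\in H_{K'}^*:\xi(X')\subseteq R'\}\cong\mathrm{Hom}_{R'}(X',R').$$
It is a finitely generated $R'$-module, it contains the unit $\varepsilon$ of $H^*_{K'}$, and it is closed under convolution: $(\xi\eta)(x)=\xi(x_{(1)})\eta(x_{(2)})\in R'$ because $\Delta(X')\subseteq X'\otimes X'$. By Fact 1, $\xi(c)=\mathrm{Tr}_W(\xi)$ is an algebraic integer in $K'$, so it lies in $R'$, for every $\xi\in X'^*$.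

**Step 3: back to $X'$.** Take a dual basis $x_i\in X'$, $f_i\in X'^*$ as in Fact 2. The identity $x=\sum f_i(x)x_i$ holds on $X'$, hence by $K'$-linearity on $H_{K'}$. So $c=\sum_if_i(c)x_i\in X'$. $\square$

## 7. A four-dimensional cocharacter on a double coset

Let $G\supseteq M$ be finite, $H=(\mathbb CG)^J$ and $e=e_1=\frac14\sum_{m\in M}m$, the idempotent of the trivial character. We compute one of the elements $c$ explicitly.

**Lemma 7.1.** If $g\in G$ and $M\cap gMg^{-1}=1$, then $c=4\,e\,g\,e\in H$ is the character of a simple $4$-dimensional $H^*$-module.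

*Proof.*

**Step 1: a subcoalgebra and its dual algebra.** Let $C=\mathbb C[MgM]$. Since $J\in\mathbb CM\otimes\mathbb CM$, we have $\Delta_J(C)\subseteq C\otimes C$. By hypothesis $\dim C=|M|^2=16$. As $mgm'=\sum_{\varphi,\psi}\varphi(m)\psi(m')\,e_\varphi ge_\psi$, the $16$ elements $e_\varphi ge_\psi$ span $C$, so they are a basis. Put $\omega(\varphi_{ij},\varphi_{i'j'})=(-1)^{ij'}$, the weight of $J$. From $\Delta_J(e_\varphi ge_\psi)=J\Delta(e_\varphi)(g\otimes g)\Delta(e_\psi)J^{-1}$ we read off
$$\Delta_J(e_\varphi ge_\psi)=\sum_{\alpha,\beta}\omega(\alpha,\varphi\alpha^{-1})\,\omega(\beta,\psi\beta^{-1})^{-1}\;e_\alpha ge_\beta\otimes e_{\varphi\alpha^{-1}}ge_{\psi\beta^{-1}} .$$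
So the dual basis $(u_{\alpha,\beta})$ of $C^*$ satisfies
$$u_{\alpha,\beta}\,u_{\alpha',\beta'}=\omega(\alpha,\alpha')\,\omega(\beta,\beta')^{-1}\,u_{\alpha\alpha',\beta\beta'} .$$
Let $\mathbb C_\omega\hat M$ be the algebra with basis $u_\varphi$ and product $u_\varphi u_\psi=\omega(\varphi,\psi)u_{\varphi\psi}$. Since $\omega^{-1}=\omega$, we get $C^*\cong\mathbb C_\omega\hat M\otimes\mathbb C_\omega\hat M$.

**Step 2: this algebra is $M_4(\mathbb C)$.** Put $a=u_{\varphi_{10}}$, $b=u_{\varphi_{01}}$. Then $a^2=b^2=u_1=1$, $ab=-u_{\varphi_{11}}$ and $ba=u_{\varphi_{11}}$, so $ab=-ba$. Sending $a\mapsto\mathrm{diag}(1,-1)$ and $b\mapsto$ the swap matrix defines an algebra map to $M_2(\mathbb C)$. The images of $1,a,b,ab$ are linearly independent, so it is an isomorphism. In this representation $1$ has trace $2$ and $a,b,ab$ have trace $0$; that is, $\mathrm{Tr}(u_\varphi)=2\delta_{\varphi,1}$. Hence $C^*\cong M_4(\mathbb C)$, and on its simple module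
$$\mathrm{Tr}(u_{\alpha,\beta})=4\,\delta_{\alpha,1}\delta_{\beta,1}=\langle u_{\alpha,\beta},\,4\,ege\rangle .$$

**Step 3: pull back.** Restriction $H^*\to C^*$ is a surjective algebra map, so the simple $C^*$-module becomes a simple $H^*$-module $W$, with $\mathrm{Tr}_W(\xi)=\xi(4ege)$ for all $\xi\in H^*$. $\square$

## 8. Traces that see the twist

By Lemmas 6.2 and 7.1 every Hopf order of $(\mathbb CG)^J$ contains $c=4ege$ after a finite extension of the number ring. Let $V$ be a representation of $G$ with a basis permuted simply transitively by $M$, on which $g$ is diagonal. Label the basis $\delta_m=m\delta_1$ ($m\in M$) and write $g\delta_m=f(m)\delta_m$.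

The first thing to try is the trace of $c$ on $V$, or of $\Delta_J^{(n)}(c)\in X^{\otimes n}$ on $V^{\otimes n}$. Put $E=\Delta^{(n)}(e)=\frac14\sum_{m\in M} m^{\otimes n}$, so that $\Delta^{(n)}(c)=4E\,g^{\otimes n}E$. Since $\Delta_J^{(n)}(c)$ is a conjugate of $\Delta^{(n)}(c)$, its trace is
$$\mathrm{Tr}(4E\,g^{\otimes n}E)=4\,\mathrm{Tr}(E\,g^{\otimes n})=\sum_{m\in M}\mathrm{Tr}_V(mg)^n=\chi_V(g)^n ,$$
because $mg\,\delta_x=f(x)\delta_{mx}$ has no diagonal entries unless $m=1$. This is a sum of roots of unity to a power, so it is always an algebraic integer, and we learn nothing. The reason is general: $\Delta_J^{(n)}$ is an algebra map, so sums and products of elements $\Delta_J^{(n)}(x)$ are again of this form, and on all of them $\mathcal J_n$ cancels from the trace by conjugation.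

To keep $\mathcal J_n$ we must multiply elements conjugated by different twists. The flip provides one: if $w$ reverses the order of the $n$ tensor factors, then $w$ preserves $X^{\otimes n}$. It fixes the untwisted $\Delta^{(n)}(c)$ by cocommutativity, but it turns $\mathcal J_n$ into $w(\mathcal J_n)$, with weight $(-1)^{\sum_{a>b}i_aj_b}$. So we look at
$$z=\Delta_J^{(n)}(c)\cdot w\big(\Delta_J^{(n)}(c)\big)\in X^{\otimes n}.$$
The cases $n=1,2$ still give nothing. For $n=1$ there is no twist. For $n=2$ the two conjugating elements differ by $D=\mathcal J_2^{-1}w(\mathcal J_2)$, of weight $(-1)^{i_1j_2+i_2j_1}$; the idempotent $E$ has weight the indicator function of $\varphi_1\varphi_2=1$, that is, of $\varphi_1=\varphi_2$, where the exponent is $2i_1j_1=0$. So $DE=E$, and the twist drops out again: with $Y=\Delta(c)$ we get $\mathrm{Tr}(z)=\mathrm{Tr}(DYDY)=\mathrm{Tr}(Y^2)=\mathrm{Tr}\,\Delta(c^2)$. Since $c^2=16\,egege=4\sum_{m}e\,gmg\,e$, this equals $\sum_{m,m'}\chi_V(m'gmg)^2$, an algebraic integer. From $n=3$ on,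 odd $n$ work.

**Proposition 8.1.** Let $G\supseteq M$ be finite and $g\in G$ with $M\cap gMg^{-1}=1$. Let $V$ be a representation of $G$ with a basis that is permuted simply transitively by $M$ and in which $g$ acts diagonally. If $(\mathbb CG)^J$ admits a Hopf order over a number ring, then $4^{1-n}\chi_V(g)^{2n}$ is an algebraic integer for every odd $n$. Consequently $\chi_V(g)/2$ is an algebraic integer.

*Proof.* Let $H=(\mathbb CG)^J$, let $X$ be a Hopf order, and by Lemmas 6.2 and 7.1 assume $c=4ege\in X$. Let $n$ be odd and let $z$ be as above. By Lemma 6.1, $\mathrm{Tr}_{V^{\otimes n}}(z)$ is an algebraic integer. We compute it.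

**Step 1: reduce to one operator $P$.** Let $Y=\Delta^{(n)}(c)=4E\,g^{\otimes n}E$, where $E$ has weight the indicator function of $\varphi_1\cdots\varphi_n=1$. As $w(Y)=Y$ and $w$ is an algebra automorphism,
$$\mathrm{Tr}(z)=\mathrm{Tr}\big(\mathcal J_nY\mathcal J_n^{-1}\,w(\mathcal J_n)\,Y\,w(\mathcal J_n)^{-1}\big)=\mathrm{Tr}(D^{-1}YDY),\qquad D=\mathcal J_n^{-1}w(\mathcal J_n).$$
Here we used that $\mathbb CM^{\otimes n}$ is commutative and that the trace is cyclic. The weight of $D$ is $(-1)^{\sum_{a\ne b}i_aj_b}$, with values $\pm1$, so $D^{-1}=D$; and $D$ commutes with $E=E^2$. Put $P=ED$. Moving the last $E$ to the front,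
$$\mathrm{Tr}(z)=16\,\mathrm{Tr}\big(D\,E g^{\otimes n}E\,D\,Eg^{\otimes n}E\big)=16\,\mathrm{Tr}\big(P\,g^{\otimes n}\,P\,g^{\otimes n}\big).$$

**Step 2: all coefficients of $P$ have the same absolute value.** This is the heart of the matter, and it is where odd $n$ is used. On the support of $E$ we have $\sum_ai_a=\sum_aj_a=0$ in $\mathbb F_2$, so
$$\sum_{a\ne b}i_aj_b=\Big(\sum_ai_a\Big)\Big(\sum_aj_a\Big)-\sum_ai_aj_a\equiv\sum_ai_aj_a\pmod 2 .$$
Thus the twist decouples into one factor $(-1)^{i_aj_a}$ per tensor position. Write $P=\sum_{u\in M^n}\kappa(u)\,u$, where $u=(u_1,\dots,u_n)$ stands for $u_1\otimes\cdots\otimes u_n$. Expanding each $e_\varphi=\frac14\sum_m\varphi(m)m$, and then using $[\varphi_1\cdots\varphi_n=1]=\frac14\sum_{x\in M}\prod_a\varphi_a(x)$,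
$$\kappa(u)=4^{-n}\sum_{\varphi_1\cdots\varphi_n=1}\ \prod_a(-1)^{i_aj_a}\varphi_a(u_a)=4^{-n-1}\sum_{x\in M}\ \prod_{a=1}^n\Big(\sum_{i,j}(-1)^{ij}\varphi_{ij}(u_ax)\Big).$$
For $p,q\in\mathbb F_2$, summing over $j$ first gives $\sum_j(-1)^{j(i+q)}=2\,[i=q]$. Hence
$$\sum_{i,j\in\mathbb F_2}(-1)^{ij+ip+jq}=2(-1)^{pq}.\tag{1}$$
Put $\theta(s^pt^q)=(-1)^{pq}$. Since $\varphi_{ij}(s^pt^q)=(-1)^{ip+jq}$, equation (1) gives
$$\kappa(u)=4^{-n-1}\,2^n\sum_{x\in M}\prod_a\theta(u_ax).$$
Expanding $(p+p')(q+q')$ shows $\theta(ux)=\theta(u)\theta(x)b(u,x)$ with the bicharacter $b(s^pt^q,s^{p'}t^{q'})=(-1)^{pq'+p'q}$. Put $u_*=\prod_au_a$. As $n$ is odd, $\theta(x)^n=\theta(x)$, so by (1) once more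
$$\sum_x\prod_a\theta(u_ax)=\prod_a\theta(u_a)\sum_x\theta(x)\,b(u_*,x)=2\,\theta(u_*)\prod_a\theta(u_a).$$
Hence $\kappa(u)=\pm4^{-n-1}2^{n+1}=\pm2^{-n-1}$ for every $u\in M^n$.

**Step 3: the trace factorizes.** In the basis $\delta_v=\delta_{v_1}\otimes\cdots\otimes\delta_{v_n}$ ($v\in M^n$) of $V^{\otimes n}$ we have $u\delta_v=\delta_{uv}$, so $P$ has entries $P_{x,v}=\kappa(xv^{-1})=\kappa(xv)$, since $v^{-1}=v$. The operator $g^{\otimes n}$ is diagonal with entries $F(v)=\prod_af(v_a)$. The entries $P_{x,v}$ and $P_{v,x}$ agree, so only the squares $\kappa(xv)^2=4^{-n-1}$ enter, and the unknown signs disappear: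
$$\mathrm{Tr}(Pg^{\otimes n}Pg^{\otimes n})=\sum_{v,x\in M^n}\kappa(xv)^2F(v)F(x)=4^{-n-1}\Big(\sum_vF(v)\Big)^2=4^{-n-1}\chi_V(g)^{2n},$$
because $\sum_vF(v)=\big(\sum_{m}f(m)\big)^n=\chi_V(g)^n$. With Step 1,
$$\mathrm{Tr}(z)=4^{1-n}\chi_V(g)^{2n},$$
which is the first claim.

**Step 4: let $n$ grow.** Let $v$ be a valuation above $2$, with $v(2)=1$, on a number field containing $\chi_V(g)$. The first claim says $2n\,v(\chi_V(g))\ge2(n-1)$, so $v(\chi_V(g))\ge1-\frac1n$ for all odd $n$. Hence $v(\chi_V(g))\ge1$. At the other primes $2$ is a unit, and $\chi_V(g)$ is an algebraic integer. By Fact 3, $\chi_V(g)/2$ is an algebraic integer. $\square$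

**Application to $D_m\times D_n$.** Let $\zeta^m=1$ and $\xi^n=1$. Let $V_1$ be the representation of $D_m$ on $\mathbb C^2$ with $r=\mathrm{diag}(\zeta,\zeta^{-1})$ and $s$ swapping the basis vectors. Define $V_2$ for $D_n$ similarly, with $\xi$ and $t$. The product basis of $V=V_1\otimes V_2$ is permuted simply transitively by $M$. The element $g=(r^k,r'^l)$ is diagonal, with
$$\chi_V(g)=(\zeta^k+\zeta^{-k})(\xi^l+\xi^{-l}).\tag{2}$$
If $r^{2k}\ne1$ and $r'^{2l}\ne1$, then $M\cap gMg^{-1}=1$: the element $g\,s^at^b\,g^{-1}$ equals $(r^{2k}s)^a(r'^{2l}t)^b$, and $r^{2k}s\notin\{1,s\}$, $r'^{2l}t\notin\{1,t\}$ force $a=b=0$ if it lies in $M$.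

For instance, for $H(3,3)$ with $\zeta=\xi=e^{2\pi i/3}$ and $g=(r,r')$ we get $\chi_V(g)=(-1)(-1)=1$. Since $\frac12$ is not an algebraic integer, no lattice can repair the failure seen in Section 4.

## 9. The group $D_3\times D_8$: proof of Theorem 1

**Step 1: the sequence is exact.** Since $M\subseteq N$, both $\Delta_J$ and $S_J$ preserve $\mathbb CN$ (in the sense $\Delta_J(\mathbb CN)\subseteq\mathbb CN\otimes\mathbb CN$), so $A=(\mathbb CN)^J$ is a Hopf subalgebra of $H=(\mathbb CG)^J$. The subgroup $N$ has index $2$, hence is normal. Let $\pi:\mathbb CG\to\mathbb C[G/N]$ be the canonical map. Since $\pi(s)=\pi(t)=1$, the formula $J=1\otimes1-\frac12(s-1)\otimes(t-1)$ gives $(\pi\otimes\pi)(J)=1\otimes1$, and $\pi(U)=1$. Therefore $\pi$ is a surjective Hopf algebra map $H\to\mathbb C[G/N]$. Its kernel is $\mathbb CG(\mathbb CN)^+=HA^+$ by the example in Section 2, since product and counit are not affected by the twist.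

For normality write $J=\sum_ia_i\otimes b_i$ and $J^{-1}=\sum_jc_j\otimes d_j$ with entries in $\mathbb CM$. For $g\in G$ we have $\Delta_J(g)=\sum_{i,j} a_igc_j\otimes b_igd_j$. Elements of $G$ span $H$, and for $x\in A$ the two adjoint actions of $g$ are
$$\sum_{i,j} a_i\;g\big(c_j\,x\,U\,S(d_j)\big)g^{-1}\;S(b_i)\,U^{-1}\qquad\text{and}\qquad\sum_{i,j} U\,S(c_j)\;g^{-1}\big(S(a_i)\,U^{-1}\,x\,b_i\big)g\;d_j .$$
The inner brackets lie in $\mathbb CN$, conjugation by $g^{\pm1}$ preserves $\mathbb CN$, and all the outer factors lie in $\mathbb CM\subseteq\mathbb CN$. So both expressions lie in $\mathbb CN$, and $A$ is normal. Finally $H$, $A$ and $B$ are complex group algebras as algebras, so they are semisimple by Maschke's theorem.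

**Step 2: orders for $A$ and $B$.** For $B$ take $\mathbb Z[G/N]$. For $A$ take $\Lambda_A$ from Section 5.

**Step 3: no order for $H$.** Take $\zeta=e^{2\pi i/3}$, $\xi=e^{2\pi i/8}$, $g=(r,r')$. Then $r^2\ne1$ and $r'^2\ne1$, and by (2)
$$\chi_V(g)=(\zeta+\zeta^{-1})(\xi+\xi^{-1})=(-1)\cdot\sqrt2=-\sqrt2 .$$
If $H$ admitted a Hopf order over a number ring, Proposition 8.1 with $n=3$ would make
$$4^{-2}(-\sqrt2)^6=\tfrac{8}{16}=\tfrac12$$
an algebraic integer, a contradiction. $\square$

## 10. The family $H(m,n)$: proof of Theorem 2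

**Step 1: orders when $m$ or $n$ lies in $\{1,2,4\}$.** The involution $t\in D_n$ lies in a normal elementary abelian $2$-subgroup: $\langle t\rangle$ for $n=1,2$, where $D_n$ is abelian, and $\{1,t,r'^2,r'^2t\}$ for $n=4$, since $r't\,r'^{-1}=r'^2t$. The same holds for $s\in D_m$. Apply Proposition 5.2.

**Step 2: an order for $m=n=8$.** The term $\frac12(s-1)\otimes(t-1)$ of $J$ becomes integral if each leg may be divided by $\sqrt2$. So we want an order of $K[D_8]$ containing $\frac{t-1}{\sqrt2}$, where $K=\mathbb Q(\sqrt2)$, $R=\mathbb Z[\sqrt2]$. Write $D_8=\langle r,t\rangle$ and put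
$$\rho=r^2,\qquad z=\rho^2\ \text{(central in $D_8$)},\qquad x_k=\rho^kt,\qquad\tau_k=\frac{x_k-1}{\sqrt2}\quad(k\in\mathbb Z/4),\qquad p_1=\frac{1-z}2,\qquad p_0=1-p_1 .$$
Let $\Lambda'\subseteq K\langle\rho,t\rangle$ be the $R$-subalgebra generated by $\tau_0,\dots,\tau_3$ and $p_1$. It contains $x_k=1+\sqrt2\,\tau_k$. Since $x_0x_1=t\rho t=\rho^{-1}$ and $x_1x_0=\rho$, it contains the group $\langle\rho,t\rangle$.

*$\Lambda'$ is a finitely generated $R$-module.* The elements $p_0,p_1$ are orthogonal central idempotents, so $\Lambda'=\Lambda'p_0\oplus\Lambda'p_1$.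

On $p_0$ we have $z=1$, and $\langle\rho,t\rangle/\langle z\rangle$ is abelian, so $\Lambda'p_0$ is commutative. It is generated by the $\tau_kp_0$, and $\tau_k^2=\frac{2-2x_k}{2}=-\sqrt2\,\tau_k$. So it is spanned over $R$ by the products of distinct $\tau_kp_0$ (including the empty product $p_0$).

On $p_1$ we have $z=-1$, so $x_{k+2}p_1=zx_kp_1=-x_kp_1$ and $\tau_{k+2}p_1=-(\tau_k+\sqrt2)p_1$. Thus $\Lambda'p_1$ is generated by $\tau_0p_1$ and $\tau_1p_1$. Since $x_1x_0=\rho=z\rho^{-1}=z\,x_0x_1$, the elements $x_0,x_1$ anticommute on $p_1$. Hence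
$$(\tau_0\tau_1+\tau_1\tau_0)p_1=\tfrac12(x_0x_1+x_1x_0-2x_0-2x_1+2)p_1=(1-x_0-x_1)p_1=\big(-1-\sqrt2(\tau_0+\tau_1)\big)p_1 .$$
With this relation and $\tau_k^2=-\sqrt2\,\tau_k$ every word can be reordered and shortened, so $\Lambda'p_1$ is spanned over $R$ by $p_1,\ \tau_0p_1,\ \tau_1p_1,\ \tau_0\tau_1p_1$.

*Hopf structure.* As in Section 1,
$$\Delta(\tau_k)=\tau_k\otimes1+1\otimes\tau_k+\sqrt2\,\tau_k\otimes\tau_k,\qquad S(\tau_k)=\tau_k,\qquad\varepsilon(\tau_k)=0,$$
$$\Delta(p_1)=p_0\otimes p_1+p_1\otimes p_0,\qquad S(p_1)=p_1,\qquad\varepsilon(p_1)=0 .$$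
As $\Delta,\varepsilon$ are multiplicative and $S$ is anti-multiplicative, $\Lambda'$ is closed under $\Delta,\varepsilon,S$. Now adjoin $r$. We have $rx_kr^{-1}=\rho^k\,rtr^{-1}=\rho^kr^2t=x_{k+1}$ and $rzr^{-1}=z$, so $r\Lambda'r^{-1}=\Lambda'$. As $r^2=\rho\in\Lambda'$, the module $\Lambda=\Lambda'+\Lambda'r$ is a subalgebra, and $r^{-1}=\rho^{-1}r\in\Lambda$. For $\lambda\in\Lambda'$ we have $\Delta(\lambda r)=\Delta(\lambda)(r\otimes r)$, $\varepsilon(\lambda r)=\varepsilon(\lambda)$ and $S(\lambda r)=r^{-1}S(\lambda)$, so $\Lambda$ is closed under $\Delta,\varepsilon,S$. It is finitely generated and torsion-free over the Dedekind domain $R$, hence projective, and it spans $K[D_8]$. So $\Lambda$ is a Hopf order of $K[D_8]$ containing $\tau_0=\frac{t-1}{\sqrt2}$.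

*Conclusion.* Use this order in both factors (with $s$ in place of $t$ in the first one). Then $\Xi=\Lambda\otimes_R\Lambda$ is a Hopf order of $K[D_8\times D_8]$, and
$$J=1\otimes1-\frac{s-1}{\sqrt2}\otimes\frac{t-1}{\sqrt2}\in\Xi\otimes_R\Xi .$$
By Lemma 5.1, $H(8,8)$ admits a Hopf order over $\mathbb Z[\sqrt2]$.

**Step 3: no order in the remaining cases.** Let $m,n\notin\{1,2,4\}$ and $(m,n)\ne(8,8)$. We look for $g$ with $v(\chi_V(g))<1$ for the valuations $v$ above $2$. For each $l\in\{m,n\}$ we choose a rotation $\rho_l\in D_l$ with $\rho_l^2\ne1$; in the two-dimensional representation of Section 8 attached to a primitive $l$-th root of unity, $\rho_l$ has eigenvalues $\eta^{\pm1}$, with $\eta$ of the same order as $\rho_l$.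

Suppose an odd prime $q$ divides $l$. Choose $\rho_l$ of order $q$. Then
$$\eta+\eta^{-1}=\eta^{-1}(1+\eta^2)=\eta^{-1}\,\frac{1-\eta^4}{1-\eta^2} .$$
Both $\eta^2$ and $\eta^4$ have order $q$ and each is a power of the other, so the quotient and its inverse are sums of roots of unity. Hence $\eta+\eta^{-1}$ is a unit. Put $\nu_l=0$.

Otherwise $l=2^k$ with $k\ge3$. Choose $\rho_l$ of order $2^k$. Then $\eta+\eta^{-1}=\eta^{-1}\big(1-(-\eta^2)\big)$, and $-\eta^2=\eta^{2(1+2^{k-2})}$ has order $2^{k-1}\ge4$, because $1+2^{k-2}$ is odd. The product of $1-\omega$ over the $2^{k-2}$ primitive $2^{k-1}$-th roots of unity $\omega$ is the value at $1$ of the cyclotomic polynomial $x^{2^{k-2}}+1$, namely $2$. Any two of the factors differ by a unit, by the quotient argument above. So $(\eta+\eta^{-1})^{2^{k-2}}$ is $2$ times a unit. Put $\nu_l=2^{2-k}\le\frac12$, with equality only for $l=8$.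

Let $g=(\rho_m,\rho_n)$. By Section 8, $M\cap gMg^{-1}=1$ and $V=V_1\otimes V_2$ satisfies the hypotheses of Proposition 8.1. By (2), every valuation $v$ above $2$ with $v(2)=1$ satisfies
$$v(\chi_V(g))=\nu_m+\nu_n .$$
This is at most $1$, with equality only if $\nu_m=\nu_n=\frac12$, that is, $m=n=8$. That case is excluded, so $v(\chi_V(g)/2)<0$ and $\chi_V(g)/2$ is not an algebraic integer. By Proposition 8.1, $H(m,n)$ admits no Hopf order over a number ring. $\square$

## 11. The dual sequence and a central kernel: proof of Theorem 3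

**Step 1: Hopf orders dualize.** Let $X$ be a Hopf order of $H_K$ over $R$, with dual basis $x_i,f_i$, and let $X^*=\{\xi\in H_K^*:\xi(X)\subseteq R\}\cong\mathrm{Hom}_R(X,R)$. We check that $X^*$ is a Hopf order of $H_K^*$. Every $\xi\in H_K^*$ equals $\sum_i\xi(x_i)f_i$. So the $f_i$ generate $X^*$ over $R$ and span $H_K^*$ over $K$; and $X^*$, being finitely generated and torsion-free, is projective. It contains $\varepsilon$ and is closed under convolution, as in Lemma 6.2. For $\xi\in X^*$, the comultiplication of $\xi$ is the functional $x\otimes y\mapsto\xi(xy)$, which is $\sum_{i,j}\xi(x_ix_j)f_i\otimes f_j\in X^*\otimes X^*$. The counit $\xi\mapsto\xi(1)$ has values in $R$, and the antipode $\xi\mapsto\xi\circ S$ preserves $X^*$.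

Since $H_K^*\otimes_K\mathbb C\cong H^*$ and $H^{**}\cong H$, a complex Hopf algebra admits a Hopf order over a number ring if and only if its dual does. With Theorem 1, $A^*$ and $B^*$ admit Hopf orders and $H^*$ does not. All three are semisimple by the Larson–Radford theorem: in characteristic $0$, semisimple implies cosemisimple.

**Step 2: $B^*$ is central in $H^*$.** View $a\in B^*$ in $H^*$ as $a\circ\pi$; this is an injective Hopf algebra map $\pi^*$. Putting $s=1$ in the first leg of $J$, or $t=1$ in the second, gives $(\pi\otimes\mathrm{id})(J)=1\otimes 1=(\mathrm{id}\otimes\pi)(J)$. So for $\xi\in H^*$ and $g\in G$ with image $\bar g\in G/N$,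
$$(a\xi)(g)=(a\otimes\xi)\big((\pi\otimes\mathrm{id})(J)\,(\bar g\otimes g)\,(\pi\otimes\mathrm{id})(J^{-1})\big)=a(\bar g)\,\xi(g),$$
and in the same way $(\xi a)(g)=\xi(g)\,a(\bar g)$. Hence $B^*$ is central. A central Hopf subalgebra is normal, because for central $x$ the two adjoint actions of $h$ send $x$ to $\varepsilon(h)x$.

**Step 3: exactness.** The restriction map $H^*\to A^*$ is dual to the inclusion of Hopf algebras $A\subseteq H$, so it is a surjective Hopf algebra map. Its kernel consists of the functionals on $\mathbb CG$ vanishing on $\mathbb CN$. The counit of $B^*$ is $a\mapsto a(\bar1)$, so $(B^*)^+=\{a:a(\bar1)=0\}$ is spanned by the indicator function $a_1$ of the nontrivial coset. By Step 2, $(\xi a_1)(g)$ is $\xi(g)$ for $g\notin N$ and $0$ for $g\in N$. So $H^*(B^*)^+$ is exactly the space of functionals vanishing on $\mathbb CN$, that is, the kernel of $H^*\to A^*$. Hence $\mathbb C\to B^*\to H^*\to A^*\to\mathbb C$ is a short exact sequence of semisimple Hopf algebras, in which both ends admit Hopf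 orders and the middle term does not. Finally $B^*\cong\mathbb C^{C_2}\cong\mathbb C[C_2]$, the last isomorphism being given by the two characters of $C_2$. $\square$
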